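# Determinants of Gaussian block matrices and the capacity of a completely positive map

## 1. The limit of $\Delta(A_N)$

For $B\in M_d(\mathbb C)$ let $\Delta(B)=|\det B|^{1/d}$, the Fuglede–Kadison determinant with respect to the normalized trace. For $a_1,\dots,a_n\in M_m(\mathbb C)$ put
$$\eta(b)=\sum_{i=1}^n a_iba_i^*,\qquad \mathrm{cap}(\eta)=\inf\{\det\eta(b): b>0,\ \det b=1\},\qquad A_N=\sum_{i=1}^n a_i\otimes X_i^{(N)},$$
where $X^{(N)}_1,\dots,X^{(N)}_n$ are independent $N\times N$ GUE matrices: selfadjoint, with $X_{jj}$ and $\sqrt2\,\mathrm{Re}X_{jk}$, $\sqrt2\,\mathrm{Im}X_{jk}$ ($j<k$) independent centered real Gaussians of variance $1/N$. The map $\eta$ is *rank non-decreasing* if $\operatorname{rank}\eta(b)\ge\operatorname{rank}b$ for every $b\ge0$. Set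
$$\Delta_\infty=\mathrm{cap}(\eta)^{1/2m}e^{-1/2}.$$

**Theorem 1.** Let $a_i\in M_m(\mathbb C)$ and let $\eta$ be rank non-decreasing. Then $\mathrm{cap}(\eta)>0$ and:

1. There is $N_0$ such that almost surely $A_N$ is invertible for all $N\ge N_0$.
2. For each $p>0$ there is $C_p$, depending on $p$ and the $a_i$, with
$$\mathbb P\big(|\log\Delta(A_N)-\log\Delta_\infty|>C_pN^{-1/8}(\log N)^2\big)\le C_pN^{-p}\qquad(N\ge2).$$
Hence $\Delta(A_N)\to\Delta_\infty$ almost surely, whatever the coupling between different $N$.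
3. $\mathbb E\,\Delta(A_N)\to\Delta_\infty$. Moreover $\mathbb E[\Delta(A_N)^s]\to\Delta_\infty^s$ for every real $s>-1$, and $\log\Delta(A_N)\to\log\Delta_\infty$ in every $L^p$, $p<\infty$.
4. (Converse.) If $\eta$ is not rank non-decreasing, then $A_N$ is singular for every $N$ and every realization, and $\mathrm{cap}(\eta)=0$. So $\Delta(A_N)\to\mathrm{cap}(\eta)^{1/2m}e^{-1/2}$ for *every* tuple $(a_i)$, and $A_N$ is a.s. invertible for all large $N$ if and only if $\eta$ is rank non-decreasing.
5. Statements 1 and 2 also hold if the $X_i^{(N)}$ are replaced by independent Ginibre matrices (i.i.d. complex Gaussian entries, $\mathbb E|G_{pq}|^2=1/N$).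

The problem comes from Tobias Mai and Roland Speicher, "Fuglede-Kadison determinants of matrix-valued semicircular elements and capacity estimates", arXiv:2406.15922 (2024). The conjecture there takes $a_i\in M_m(\mathbb Z)$ with $\eta$ rank non-decreasing, and claims that $A_N$ is invertible for large $N$ and that $\Delta(A_N)\to\mathrm{cap}(\eta)^{1/2m}e^{-1/2}$, in expectation and almost surely. This is contained in statements 1, 2 and the first part of 3. So the conjecture is true, and integrality is not needed.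

Here is the theorem in plain words. Write $D=mN$ and let $s_1,\dots,s_D$ be the singular values of $A_N$. Then $\log\Delta(A_N)=\frac1D\sum_j\log s_j$, so $\Delta(A_N)$ is the geometric mean of the singular values. The theorem says that this mean converges, and that the limit is a product of a universal number $e^{-1/2}$ and a number computed from the $a_i$ by a deterministic optimization over positive matrices. If $A_N$ is singular then $\log\Delta(A_N)=-\infty$, and that event is counted inside the probability in statement 2. The geometric mean is the delicate mean: one singular value equal to $0$ among $mN$ of them destroys it. Most of the work below is about the few smallest singular values.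

## 2. Rank, capacity and small cases by hand

**The rank condition in terms of subspaces.** For $b\ge0$ we have $\ker\sum_ia_iba_i^*=\bigcap_i\ker(b^{1/2}a_i^*)$. Taking orthogonal complements,
$$\operatorname{ran}\eta(b)=\sum_i a_i\,(\operatorname{ran}b).\tag{1}$$
So $\eta$ is rank non-decreasing if and only if $\dim\sum_ia_iU\ge\dim U$ for every subspace $U\subset\mathbb C^m$. In particular $\eta(b)>0$ when $b>0$.

**Capacity as a quotient.** Since $\det\eta(\lambda b)=\lambda^m\det\eta(b)$, homogeneity gives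
$$\mathrm{cap}(\eta)=\inf_{b>0}\frac{\det\eta(b)}{\det b}.\tag{2}$$

**Example 1 ($m=1$).** The $a_i$ are scalars, the rank condition says that they are not all zero, and $\mathrm{cap}(\eta)=\sum|a_i|^2$. If the $a_i$ are real, $A_N$ is $\sqrt{\sum a_i^2}$ times a GUE matrix. If $(a_1,a_2)=(1,i)$, then $A_N=X_1+iX_2=\sqrt2\,G$ with $G$ Ginibre, and the theorem predicts $\Delta(G)\to e^{-1/2}$. This case can be done by hand. The modulus $|\det G|$ is the product over $k$ of the distance from column $k$ to the span of columns $1,\dots,k-1$. These distances are independent, and $N$ times the square of the $k$-th one is a Gamma variable of parameter $N-k+1$. So $|\det G|^2$ has the law of $N^{-N}\prod_{k=1}^N\gamma_k$ with independent $\gamma_k\sim\mathrm{Gamma}(k,1)$. It is classical that $\log k-\frac1k\le\mathbb E\log\gamma_k\le\log k$ and $\mathrm{Var}\log\gamma_k=\sum_{l\ge k}l^{-2}\le2/k$. Hence $\log\Delta(G)=\frac1{2N}\sum_k(\log\gamma_k-\log N)$ has mean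
$$\frac1{2N}(\log N!-N\log N)+O\Big(\frac{\log N}N\Big)\to-\frac12,$$
and variance at most $\frac1{4N^2}\sum_k\frac2k\to0$. So $\Delta(G)\to e^{-1/2}$ in probability.

**Example 2 ($n=1$).** $\eta(b)=aba^*$ is rank non-decreasing if and only if $a$ is invertible, and $\mathrm{cap}(\eta)=|\det a|^2$. Also $\det(a\otimes X)=(\det a)^N(\det X)^m$, so $\Delta(A_N)=|\det a|^{1/m}\Delta(X)$. This matches the factor $\mathrm{cap}(\eta)^{1/2m}$.

**Example 3 (an infimum that is not attained).** Let $m=2$ and $(a_1,a_2,a_3)=(e_{11},e_{22},e_{12})$. Then $A_N=\begin{pmatrix}X_1&X_3\\0&X_2\end{pmatrix}$ and $\det A_N=\det X_1\det X_2$, so $X_3$ does not matter. On the other side $\eta(b)=\mathrm{diag}(b_{11}+b_{22},\,b_{22})$, so $\det\eta(b)=b_{11}b_{22}+b_{22}^2>1$ whenever $\det b=1$. At $b=\mathrm{diag}(\lambda,\lambda^{-1})$ the value is $1+\lambda^{-2}\to1$. So $\mathrm{cap}(\eta)=1$ is not attained. This is why Section 4 has to split block triangular tuples before it can normalize.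

**Example 4 (skew-symmetric $3\times3$).** Let $m=n=3$ and $a_ku=e_k\times u$ (the bilinear cross product on $\mathbb C^3$); the $a_k$ are integer skew-symmetric matrices. For $u\ne0$, $\sum_ka_k\mathbb Cu=\{w\times u:w\in\mathbb C^3\}$ has dimension $2$, because $w\mapsto w\times u$ has kernel $\mathbb Cu$; it equals $u^\perp=\{y:y^Tu=0\}$. If $u,v$ are independent then $u^\perp\ne v^\perp$ and $u^\perp+v^\perp=\mathbb C^3$. So subspaces of dimension $1,2,3$ go to subspaces of dimension $2,3,3$, and $\eta$ is rank non-decreasing.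

For the capacity, note that $a_ka_k^*=a_k^*a_k=-a_k^2=1-e_ke_k^T$, so $\eta(1)=\eta^*(1)=2\cdot1$ with $\eta^*(b)=\sum a_i^*ba_i$. Put $\eta'=\eta/2$. For $b>0$ with orthonormal eigenvectors $v_l$ and eigenvalues $\lambda_l$, and $\eta'(b)$ with orthonormal eigenvectors $w_k$ and eigenvalues $\lambda_k'$, we have $\lambda'_k=\sum_lp_{kl}\lambda_l$ with $p_{kl}=\langle\eta'(v_lv_l^*)w_k,w_k\rangle\ge0$. All row sums of $(p_{kl})$ are $1$ because $\eta'(1)=1$, and all column sums are $1$ because $\eta'^*(1)=1$. Concavity of $\log$ gives $\sum_k\log\lambda'_k\ge\sum_{k,l}p_{kl}\log\lambda_l=\sum_l\log\lambda_l$, that is, $\det\eta'(b)\ge\det b$, with equality at $b=1$. So $\mathrm{cap}(\eta')=1$, $\mathrm{cap}(\eta)=8$, and the theorem gives $\Delta(A_N)\to8^{1/6}e^{-1/2}=\sqrt2\,e^{-1/2}$. Yet for $N=1$ the matrix $A_1$ is a $3\times3$ skew-symmetric matrix of real numbers, so $\det A_1=0$ in every realization. Thus $N_0$ can exceed $1$, and substituting scalars for the $X_i$ cannot prove that $\det A_N$ is not identically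 zero.

**Example 5 (the condition fails).** For $(e_{11},e_{12})$ in $M_2$ we get $\eta(1)=2e_{11}$. The second block row of $A_N$ vanishes, so $A_N$ is singular.

## 3. Gaussian coordinates and textbook tools

Constants $C,c>0$ depend only on $m$ and the $a_i$, and constants $C_p$ also on $p$. They may change from line to line, and $N$ is taken large when needed. $\mathrm{tr}$ is the normalized trace, and $\|\cdot\|_{HS}$ the Hilbert–Schmidt norm.

A GUE matrix is $X=N^{-1/2}\sum_\alpha\xi_\alpha E_\alpha$, where $(E_\alpha)$ is an orthonormal basis, in the Hilbert–Schmidt inner product, of the Hermitian matrices (for instance $e_{jj}$, $(e_{jk}+e_{kj})/\sqrt2$, $i(e_{jk}-e_{kj})/\sqrt2$) and the $\xi_\alpha$ are i.i.d. $N(0,1)$. Every $A\in M_N(\mathbb C)$ equals $\sum_\alpha\mathrm{Tr}(E_\alpha A)E_\alpha$. With $A=e_{sr}$ this reads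
$$\sum_\alpha(E_\alpha)_{pq}(E_\alpha)_{rs}=\delta_{ps}\delta_{qr},\qquad\text{so}\qquad\sum_\alpha E_\alpha AE_\alpha=\mathrm{Tr}(A)\,1.\tag{3}$$

We use these facts about a standard Gaussian vector $\xi$: integration by parts $\mathbb E[\xi_\alpha f]=\mathbb E[\partial_\alpha f]$; the Poincaré inequality $\mathrm{Var}f\le\mathbb E|\nabla f|^2$ for real $f$; and concentration $\mathbb P(|f-\mathbb Ef|\ge t)\le2e^{-t^2/2\ell^2}$ for $\ell$-Lipschitz $f$. For singular values in decreasing order we use Weyl's inequality $|s_j(B)-s_j(B')|\le\|B-B'\|$ and Mirsky's inequality $\sum_j|s_j(B)-s_j(B')|^2\le\|B-B'\|_{HS}^2$.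

**Nets.** A maximal $\varepsilon$-separated subset of a set $\mathcal A$ in a ball of radius $R$ in $\mathbb R^d$ is an $\varepsilon$-net contained in $\mathcal A$. By volume it has at most $(1+2R/\varepsilon)^d\le(3R/\varepsilon)^d$ points if $\varepsilon\le R$.

**Norm bound.** For a unit vector $v$, $\langle Xv,v\rangle$ is $N(0,1/N)$, since its variance is $N^{-1}\sum_\alpha\langle E_\alpha v,v\rangle^2=N^{-1}\|vv^*\|^2_{HS}=N^{-1}$. A $\frac14$-net of the unit sphere has at most $9^{2N}$ points, and $\|X\|$ is at most twice the maximum of $|\langle Xv,v\rangle|$ over it. Hence $\mathbb P(\|X\|>2t)\le2\cdot81^Ne^{-Nt^2/2}\le2e^{-Nt^2/4}$ for $t\ge5$. Thus there is an absolute $C_0$ with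
$$\mathbb P(\|X\|>C_0)\le e^{-N},\qquad\sup_N\mathbb E\|X^{(N)}\|^r<\infty\quad(r<\infty).\tag{4}$$

**Small balls.** A complex (circular) Gaussian vector in $\mathbb C^k$ with any mean and covariance $\Sigma\ge v1$ has density at most $\pi^{-k}(\det\Sigma)^{-1}\le(\pi v)^{-k}$. A ball of radius $r$ has volume $\pi^kr^{2k}/k!$. So the vector lies in a given ball of radius $r$ with probability at most
$$(r^2/v)^k.\tag{5}$$

## 4. Scaling to doubly stochastic indecomposable blocks

**Definition.** A rank non-decreasing $\eta$ is *indecomposable* if $\operatorname{rank}\eta(b)>\operatorname{rank}b$ for all $b\ge0$ with $1\le\operatorname{rank}b\le m-1$.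

The map of Example 4 is indecomposable. The map $\eta(b)=\mathrm{diag}(b_{11},b_{22})$ of the tuple $(e_{11},e_{22})$ is not, since $\eta(e_{11})=e_{11}$. For $m=1$ the condition is empty.

The purpose of this section is to reduce statement 2 to indecomposable $\eta$ with $\sum a_ia_i^*=\sum a_i^*a_i=1$, and to find where $\mathrm{cap}(\eta)$ comes from.

**Step 1 (changing bases).** We record how everything behaves under $a_i'=Sa_iT$ with $S,T\in GL_m$. Here $\eta'(b)=S\eta(TbT^*)S^*$, so by (2), substituting $c=TbT^*$, $\mathrm{cap}(\eta')=|\det S\det T|^2\mathrm{cap}(\eta)$. Also $A_N'=(S\otimes1)A_N(T\otimes1)$, so $\det A_N'=(\det S\det T)^N\det A_N$ and $\Delta(A'_N)=|\det S\det T|^{1/m}\Delta(A_N)$. Both rank properties are preserved, as $b\mapsto TbT^*$ and $b\mapsto SbS^*$ preserve ranks.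

**Step 2 (block triangular tuples).** We show that determinant and capacity both factor. Let $a_i=\begin{pmatrix}a_i^1&g_i\\0&a_i^2\end{pmatrix}$ with square diagonal blocks of sizes $m_1,m_2$ and corresponding maps $\eta_1,\eta_2$. Then $A_N$ is block triangular on $(\mathbb C^{m_1}\otimes\mathbb C^N)\oplus(\mathbb C^{m_2}\otimes\mathbb C^N)$, so $\det A_N=\det A_N^1\det A_N^2$.

Both $\eta_1$ and $\eta_2$ are rank non-decreasing. For $\eta_1$, use $\eta(b_1\oplus0)=\eta_1(b_1)\oplus0$. For $\eta_2$, note that $\eta(1\oplus b_2)\ge0$ has lower right block $\eta_2(b_2)$, and the rank of a positive semidefinite block matrix is at most the sum of the ranks of its diagonal blocks. So $m_1+\operatorname{rank}b_2\le\operatorname{rank}\eta(1\oplus b_2)\le m_1+\operatorname{rank}\eta_2(b_2)$.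

Next, $\mathrm{cap}(\eta)=\mathrm{cap}(\eta_1)\mathrm{cap}(\eta_2)$. Every $b>0$ is $L(c_1\oplus c_2)L^*$ with $L=\begin{pmatrix}1&x\\0&1\end{pmatrix}$, $c_1,c_2>0$, and $\det b=\det c_1\det c_2$. Write $a_iL=\begin{pmatrix}a_i^1&d_i\\0&a_i^2\end{pmatrix}$ with $d_i=a_i^1x+g_i$. Then
$$\eta(b)=\begin{pmatrix}\eta_1(c_1)+\sum d_ic_2d_i^*&\sum d_ic_2a_i^{2*}\\ \sum a_i^2c_2d_i^*&\eta_2(c_2)\end{pmatrix}.$$
Since $\eta_2(c_2)>0$, the Schur complement of the lower right block is $\eta_1(c_1)+K$ with
$$K=\sum d_ic_2d_i^*-\Big(\sum d_ic_2a_i^{2*}\Big)\eta_2(c_2)^{-1}\Big(\sum d_ic_2a_i^{2*}\Big)^*\ge0,$$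
because $K$ is the Schur complement of the positive semidefinite matrix $\sum_i\binom{d_i}{a_i^2}c_2\binom{d_i}{a_i^2}^*$. So
$$\det\eta(b)=\det(\eta_1(c_1)+K)\det\eta_2(c_2)\ge\det\eta_1(c_1)\det\eta_2(c_2),$$
and dividing by $\det c_1\det c_2$ gives "$\ge$". For "$\le$" take $x=0$ and $b=\lambda c_1\oplus c_2$. Now $K$ does not depend on $\lambda$, and
$$\frac{\det\eta(b)}{\det b}=\frac{\lambda^{-m_1}\det(\lambda\eta_1(c_1)+K)\det\eta_2(c_2)}{\det c_1\det c_2}\ \xrightarrow[\lambda\to\infty]{}\ \frac{\det\eta_1(c_1)}{\det c_1}\cdot\frac{\det\eta_2(c_2)}{\det c_2}.$$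
Take the infimum over $c_1,c_2$. (Example 3 is exactly this limit.)

**Step 3 (decomposable maps become triangular).** If $\eta$ is rank non-decreasing but not indecomposable, there is $b\ge0$ with $1\le r=\operatorname{rank}b\le m-1$ and $\operatorname{rank}\eta(b)=r$. Let $U=\operatorname{ran}b$ and $V=\operatorname{ran}\eta(b)=\sum_ia_iU$ by (1); both have dimension $r$. Choose $T,S\in GL_m$ with $T\,\mathrm{span}(e_1,\dots,e_r)=U$ and $SV=\mathrm{span}(e_1,\dots,e_r)$. Each $Sa_iT$ maps $\mathrm{span}(e_1,\dots,e_r)$ into itself, so Step 2 applies.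

**Step 4 (indecomposable maps have a minimizer).** First a quantitative form of indecomposability. Let $\lambda_1\ge\lambda_2\ge\cdots$ denote ordered eigenvalues. For a projection $P$ of rank $s\le m-1$ we have $\lambda_{s+1}(\eta(P))>0$. The set of such projections is compact and eigenvalues are continuous, so there is $c_0>0$ with
$$\lambda_{s+1}(\eta(P))\ge c_0\quad\text{for every projection }P\text{ of rank }s\in\{1,\dots,m-1\}.\tag{6}$$
Let $m\ge2$ and let $b>0$, $\det b=1$, have eigenvalues $\lambda_1\ge\dots\ge\lambda_m$ and top-$s$ spectral projections $P_s$. Then $\eta(b)\ge\lambda_s\eta(P_s)$, so the $(s+1)$-st eigenvalue of $\eta(b)$ is at least $c_0\lambda_s$ for $s\le m-1$, and the first is at least the second, hence at least $c_0\lambda_1$. Multiplying,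
$$\det\eta(b)\ge c_0^m\,\lambda_1\cdot\lambda_1\lambda_2\cdots\lambda_{m-1}=c_0^m\lambda_1/\lambda_m.$$
On a sublevel set of $\det\eta$ in $\{b>0,\det b=1\}$ the ratio $\lambda_1/\lambda_m$ is bounded, so this set is compact and a minimizer $b_0$ exists. It minimizes the scale invariant function $\log\det\eta(b)-\log\det b$ over all $b>0$. Its derivative at $b_0$ in direction $h$ is $\mathrm{Tr}(\eta(b_0)^{-1}\eta(h))-\mathrm{Tr}(b_0^{-1}h)$, and it vanishes for all Hermitian $h$. So $\eta^*(\eta(b_0)^{-1})=b_0^{-1}$. Put $T=b_0^{1/2}$, $S=\eta(b_0)^{-1/2}$, $a_i'=Sa_iT$. Then $\sum a_i'a_i'^*=S\eta(b_0)S=1$ and $\sum a_i'^*a_i'=T\eta^*(S^2)T=1$: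
$$\sum_ia_i'a_i'^*=1,\qquad\sum_ia_i'^*a_i'=1.\tag{7}$$
Since $\det\eta'(b)/\det b$ is a constant multiple of the quotient for $\eta$ at $TbT$, it is minimal at $b=1$, so $\mathrm{cap}(\eta')=\det\eta'(1)=1$. For $m=1$ divide by $(\sum|a_i|^2)^{1/2}>0$.

**Step 5 (assembling).** By induction on $m$, with Steps 1–4, there are $\chi\ne0$ and indecomposable tuples $a^{(1)},\dots,a^{(l)}$ of sizes $m_1+\dots+m_l=m$ satisfying (7), each of capacity $1$, with
$$\det A_N=\chi^N\prod_j\det A_N^{(j)},\qquad\mathrm{cap}(\eta)=|\chi|^2>0.$$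
Therefore
$$\log\Delta(A_N)=\frac1{2m}\log\mathrm{cap}(\eta)+\sum_j\frac{m_j}m\log\Delta(A_N^{(j)}).\tag{8}$$
These identities are algebraic and hold with any matrices in place of the $X_i$. If each $\log\Delta(A_N^{(j)})$ is within the stated error of $-\frac12$ outside an event of probability $C_pN^{-p}$, then (8) and a union bound over $j$ give statement 2 for $A_N$. So it suffices to prove statement 2 when $\eta$ is indecomposable and (7) holds, with $\Delta_\infty=e^{-1/2}$. **We assume this in Sections 5–9**, and write $D=mN$ with $m$ the size of the block at hand.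

## 5. The regularized log-determinant

We soften the logarithm at scale $\delta$ and compute the limit of the softened quantity. We do it for a whole family of matrices, because Sections 7 and 8 need complex parameters. Let $X_i,Y_i$ $(i\le n)$ be independent $N\times N$ GUE matrices. For $z\in\mathbb C$, $|z|\le1$, put
$$B(z)=\sum_ia_i\otimes(X_i+zY_i),\qquad\sigma^2=1+|z|^2\in[1,2],\qquad F_\delta(z)=\frac12\sum_{j=1}^D\log(s_j^2+\delta^2),$$
where $s_1,\dots,s_D$ are the singular values of $B(z)$. Then $B(0)$ has the law of $A_N$. Let $y_\sigma(\kappa)>0$ solve $\kappa y+\sigma^2y^2=1$. Clearly $y_\sigma\le1/\sigma\le1$.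

**Lemma 1.** Uniformly in $|z|\le1$ and $\kappa>0$,
$$\Big|\mathbb E\frac1D\sum_j\frac{\kappa}{s_j^2+\kappa^2}-y_\sigma(\kappa)\Big|\le CN^{-2}(\kappa^{-7}+\kappa^{-5}).$$

*Proof.* **Step 1 (linearize).** The goal is a matrix equation for an averaged resolvent. Let $H=\begin{pmatrix}0&B\\B^*&0\end{pmatrix}=\sum_j\alpha_j\otimes W_j$, where the $W_j$ run through the $X_i$ and $Y_i$, with Hermitian coefficients $\begin{pmatrix}0&a_i\\a_i^*&0\end{pmatrix}$ for $X_i$ and $\begin{pmatrix}0&za_i\\\bar za_i^*&0\end{pmatrix}$ for $Y_i$. Let $\Gamma(b)=\sum_j\alpha_jb\alpha_j$ on $M_{2m}$, a positive map. By (7), $\Gamma(1)=(1+|z|^2)1=\sigma^21$. Put $R=(H-i\kappa)^{-1}$, $g=(\mathrm{id}\otimes\mathrm{tr}_N)R$ and $\bar g=\mathbb Eg$. The derivative of $R$ in the coordinate $\xi_\alpha$ of $W_j$ is $-N^{-1/2}R(\alpha_j\otimes E_\alpha)R$, so integration by parts and (3) give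
$$\mathbb E[HR]=-\frac1N\,\mathbb E\sum_{j,\alpha}(\alpha_j\otimes E_\alpha)R(\alpha_j\otimes E_\alpha)R=-\mathbb E[(\Gamma(g)\otimes1)R].$$
Apply $\mathrm{id}\otimes\mathrm{tr}_N$ and use $HR=1+i\kappa R$:
$$1+i\kappa\bar g+\Gamma(\bar g)\bar g=-\mathbb E[\Gamma(g-\bar g)(g-\bar g)]=:\Xi.\tag{9}$$

**Step 2 (the error is small).** A unit change of the Gaussian vector changes $H$ by $\delta H$ with $\|\delta H\|_{HS}\le CN^{-1/2}$. As $\|R\|\le1/\kappa$, to first order
$$|\delta g_{ab}|=\tfrac1N\big|\mathrm{Tr}[R(e_{ba}\otimes1)R\,\delta H]\big|\le\tfrac1N\,\kappa^{-2}\sqrt N\cdot CN^{-1/2}=CN^{-1}\kappa^{-2}.$$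
By the Poincaré inequality, applied to real and imaginary parts, $\mathbb E|g_{ab}-\bar g_{ab}|^2\le CN^{-2}\kappa^{-4}$. By Cauchy–Schwarz $\|\Xi\|\le CN^{-2}\kappa^{-4}$.

**Step 3 (pass to a positive matrix).** Since $H$ and $-H$ have the same law and $R=(H+i\kappa)(H^2+\kappa^2)^{-1}$, the odd part averages to $0$ and $\bar g=iY$ with
$$Y=\kappa\,\mathbb E(\mathrm{id}\otimes\mathrm{tr}_N)(H^2+\kappa^2)^{-1},\qquad0<Y\le1/\kappa.$$
We need a lower bound on $Y$. The map $\Phi=\mathbb E(\mathrm{id}\otimes\mathrm{tr}_N)$ is unital and completely positive. Applying it to the entries of $\begin{pmatrix}x&1\\1&x^{-1}\end{pmatrix}\ge0$, $x>0$, and taking a Schur complement gives $\Phi(x^{-1})\ge\Phi(x)^{-1}$. Since $\mathbb E\,\mathrm{tr}\,W_j^2=1$ and the $W_j$ are independent and centered, $\Phi(H^2)=\Gamma(1)=\sigma^2$. Hence $Y\ge\kappa/(\sigma^2+\kappa^2)$. Inserting $\bar g=iY$ in (9) gives $(\kappa+\Gamma(Y))Y=1-\Xi$, that is,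
$$Y^{-1}=\kappa+\Gamma(Y)+\Lambda,\qquad\Lambda=\Xi Y^{-1}.$$
$\Lambda$ is Hermitian because the other terms are, and $\|\Lambda\|\le d:=CN^{-2}\kappa^{-5}(2+\kappa^2)$.

**Step 4 (the equation is stable).** We compare $Y$ with the scalar solution $y_\sigma$ through its extreme eigenvalues $M\ge\mu>0$. Positivity gives $\sigma^2\mu\le\Gamma(Y)\le\sigma^2M$, so $1/M\ge\kappa+\sigma^2\mu-d$ and $1/\mu\le\kappa+\sigma^2M+d$:
$$M(\kappa-d+\sigma^2\mu)\le1\le\mu(\kappa+d+\sigma^2M).$$
The terms $\sigma^2M\mu$ cancel, and $\kappa(M-\mu)\le d(M+\mu)\le2d/\kappa$. Let $f(t)=\kappa t+\sigma^2t^2$, so $f'\ge\kappa$ on $[0,\infty)$ and $f(y_\sigma)=1$. Then $f(\mu)\le\kappa M+\sigma^2M\mu\le1+dM\le1+d/\kappa$ and $f(M)\ge\kappa\mu+\sigma^2M\mu\ge1-d\mu\ge1-d/\kappa$. Hence $\mu\le y_\sigma+d/\kappa^2$ and $M\ge y_\sigma-d/\kappa^2$. Together with $M-\mu\le2d/\kappa^2$ this gives $\|Y-y_\sigma\|\le3d/\kappa^2\le CN^{-2}(\kappa^{-7}+\kappa^{-5})$. Finally $H^2=BB^*\oplus B^*B$ has each $s_j^2$ twice, so $\mathrm{tr}_{2m}Y=\mathbb E\frac1D\sum_j\kappa/(s_j^2+\kappa^2)$.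 $\square$

**Lemma 2.** For $0<\delta\le1$ and $|z|\le1$,
$$\Big|\frac1D\mathbb EF_\delta(z)-\Big(\frac12\log(1+|z|^2)-\frac12\Big)\Big|\le\delta+CN^{-2}\delta^{-6}.$$

*Proof.* The idea is to integrate Lemma 1 from $\kappa=\infty$ down to $\delta$. Let $\Phi(\kappa)=\frac1D\mathbb EF_\kappa$ and $\psi(\kappa)=\int\frac12\log(x^2+\kappa^2)\,d\mu(x)$, with $\mu$ the semicircle law of variance $\sigma^2$. The Stieltjes transform $\mathcal G(w)=\int(x-w)^{-1}d\mu(x)$ satisfies $1+w\mathcal G+\sigma^2\mathcal G^2=0$. At $w=i\kappa$, by symmetry, it is $i\int\frac{\kappa}{x^2+\kappa^2}d\mu$, and the equation identifies this as $iy_\sigma(\kappa)$. Thus $\psi'=y_\sigma$, while $\Phi'(\kappa)=\mathbb E\frac1D\sum_j\kappa/(s_j^2+\kappa^2)$. Since $\mathbb E\frac1D\sum s_j^2=\sigma^2=\int x^2d\mu$ and $0\le\frac12\log(1+x^2/T^2)\le x^2/2T^2$, both $\Phi(T)$ and $\psi(T)$ lie in $[\log T,\log T+\sigma^2/2T^2]$. So $\Phi(T)-\psi(T)\to0$, and integrating Lemma 1 over $[\delta,\infty)$ gives $|\Phi(\delta)-\psi(\delta)|\le CN^{-2}(\delta^{-6}+\delta^{-4})\le CN^{-2}\delta^{-6}$.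

It remains to compute $\psi(0)=\int\log|x|\,d\mu=\log\sigma+\int\log|x|\,d\mu_1$, with $\mu_1$ the law of variance $1$. Put $x=2\cos\phi$; then $d\mu_1=\frac2\pi\sin^2\phi\,d\phi=\frac1\pi(1-\cos2\phi)d\phi$ on $[0,\pi]$. From the Fourier series $\log|2\cos\phi|=\sum_{k\ge1}\frac{(-1)^{k-1}}k\cos2k\phi$ we get $\int\log|x|d\mu_1=0-\frac1\pi\cdot\frac\pi2=-\frac12$. This is where $e^{-1/2}$ comes from. Finally $0\le\psi(\delta)-\psi(0)=\int_0^\delta y_\sigma\le\delta$, and $\log\sigma=\frac12\log(1+|z|^2)$. $\square$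

**Concentration.** If $f$ is $L$-Lipschitz on $[0,\infty)$, Mirsky's inequality and Cauchy–Schwarz give $|\sum f(s_j(B))-\sum f(s_j(B'))|\le L\sqrt D\,\|B-B'\|_{HS}$. A unit change of the Gaussian vector changes $B$ by at most $CN^{-1/2}$ in $\|\cdot\|_{HS}$. So $\sum_jf(s_j)$ is $CL$-Lipschitz in the Gaussian vector and
$$\mathbb P\Big(\Big|\sum_jf(s_j)-\mathbb E\sum_jf(s_j)\Big|\ge t\Big)\le2e^{-ct^2/L^2}.\tag{10}$$
For $f=\frac12\log(s^2+\delta^2)$ we may take $L=\frac1{2\delta}$, since $f'=s/(s^2+\delta^2)$. For $f=\kappa^2/(s^2+\kappa^2)$ we may take $L=\frac1\kappa$, since $|f'|=2\kappa^2\cdot\frac s{s^2+\kappa^2}\cdot\frac1{s^2+\kappa^2}\le2\kappa^2\cdot\frac1{2\kappa}\cdot\frac1{\kappa^2}$.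

**Corollary 3.** Let $\delta=N^{-1/4}$ and $\kappa=N^{-1/8}$. For each $|z|\le1$, with probability at least $1-Ce^{-cN}$,
$$\Big|\frac1DF_\delta(z)-\Big(\frac12\log(1+|z|^2)-\frac12\Big)\Big|\le CN^{-1/4},\qquad\#\{j:s_j<\kappa\}\le C\kappa D.$$

*Proof.* For the first bound, Lemma 2 has error $N^{-1/4}+CN^{-1/2}$. In (10) take $t=DN^{-1/4}$; then $t^2/L^2=4D^2N^{-1/2}\delta^2=4m^2N$. For the second, $\mathbf 1_{s<\kappa}\le2\kappa^2/(s^2+\kappa^2)$, and by Lemma 1 the expectation of $2\sum_j\kappa^2/(s_j^2+\kappa^2)$ is at most $2D\kappa(1+CN^{-2}(\kappa^{-7}+\kappa^{-5}))\le CD\kappa$, because $N^{-2}\kappa^{-7}=N^{-9/8}$. In (10) take $t=\kappa D$; then $t^2/L^2=\kappa^4D^2=m^2N^{3/2}$. $\square$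

## 6. Hermitian symmetry and the smallest singular values

The exact relation between determinant and regularization is
$$\log|\det B|=\sum_j\log s_j=F_\delta-\frac12\sum_j\log\Big(1+\frac{\delta^2}{s_j^2}\Big).\tag{11}$$
In particular $\log|\det B|\le F_\delta$. With $z=0$ and Corollary 3 this already gives the upper half of statement 2. For the lower half, Corollary 3 says that few singular values are below $\kappa$, so it would be enough to know $s_{\min}(A_N)\ge N^{-K}$ with probability $1-C_pN^{-p}$.

The sensible first attempt is a direct net argument. If $\|A_Nu\|\le t$ for a unit vector $u$, pick a set $S$ of few coordinates $p\in\{1,\dots,N\}$ where $u$ is large. Condition on all columns with index outside $S$, and project by some $\Pi$ onto a space orthogonal to the range of those columns. Then use the remaining randomness of the columns in $S$ to show that $\Pi A_Nu$ is unlikely to be small. If the matrices had independent columns, this would work, and Section 7 does exactly this.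

For GUE matrices it stops at one precise point. Hermitian symmetry gives $X_{rp}=\overline{X_{pr}}$, so once the columns outside $S$ are fixed, only the blocks $(X_{pq})_{p,q\in S}$ are still random. The new randomness lives in $\mathbb C^m\otimes\mathrm{span}(e_p:p\in S)$ only, while $\Pi$ is dictated by the other columns, and nothing in the argument prevents $\Pi$ from being tiny on that small space. Take $m=n=1$, $a_1=1$ and $S=\{p\}$. Let $\pi$ be a unit vector orthogonal to all columns $r\ne p$ of $X$. Taking adjoints, $\sum_qX_{rq}\pi_q=0$ for $r\ne p$. If $\pi_p=0$, then the minor $X'$ obtained by deleting row and column $p$ satisfies $X'\pi'=0$ with $\pi'\ne0$. So a lower bound on $|\pi_p|$ leads back to the smallest singular value of a smaller GUE matrix, the question we started with. For general $a_i$ Example 4 adds a warning: at $N=1$ no positive lower bound on $s_{\min}$ exists at all.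

The way past this point has two parts. First, move off the real axis: $X_i+i\rho Y_i$ with $\rho>0$ contains an independent Ginibre component, whose columns are independent, so the net argument works for $B(i\rho)$. Second, come back: $q(z)=\det B(z)$ is a polynomial in $z$. An upper bound for $|q|$ on a disc together with a lower bound at the single point $i\rho$ controls $|q(\theta)|$ for *most* real $\theta\in[-\rho,\rho]$. And for real $\theta$, $(X_i+\theta Y_i)/\sqrt{1+\theta^2}$ is again a GUE tuple, so "most $\theta$" is enough.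

## 7. Least singular value at complex points

**Lemma 4.** For every $p$ there is $K=K(p)$ such that for all $\rho\in[N^{-1/8},1]$: $\mathbb P(s_{\min}(B(i\rho))\le N^{-K})\le C_pN^{-p}$.

*Proof.* **Set-up (exhibiting the Ginibre part).** Write in law $X_i=\sqrt{1-\rho^2}\,X_i''+\rho X_i^\circ$ with independent GUE matrices $X_i'',X_i^\circ$. Then
$$X_i+i\rho Y_i=S_i+\tau G_i,\qquad S_i=\sqrt{1-\rho^2}\,X_i'',\quad\tau=\sqrt2\,\rho,\quad G_i=(X_i^\circ+iY_i)/\sqrt2.$$
The $G_i$ are independent Ginibre matrices, independent of the $S_i$. Indeed the entries of $G=(X+iY)/\sqrt2$ are jointly Gaussian. For $p<q$ we have $\mathbb EG_{pq}G_{qp}=\frac12(\mathbb E|X_{pq}|^2-\mathbb E|Y_{pq}|^2)=0$, $\mathbb EG_{pq}\overline{G_{qp}}=\frac12\mathbb E(X_{pq}^2+Y_{pq}^2)=0$, and $\mathbb EG_{pq}^2=\mathbb EG_{qp}^2=0$. The diagonal entries are $(X_{pp}+iY_{pp})/\sqrt2$, with independent real and imaginary parts of variance $\frac1{2N}$. All variances $\mathbb E|G_{pq}|^2$ equal $1/N$.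

Condition on the $S_i$ and write $B=B(i\rho)$. By (4), $\|B\|\le C_1$ except with probability $Ce^{-N}$; all events below are intersected with this one. Identify $u\in\mathbb C^m\otimes\mathbb C^N$ with $U\in M_{m\times N}$, so that $Bu\leftrightarrow\sum_ia_iU(S_i+\tau G_i)^T$. Let $\sigma_1(U)\ge\dots\ge\sigma_m(U)$ be the singular values of $U$.

**Step 1 (nearly rank-deficient $U$).** We exclude near-null vectors $u$ for which $U$ has a very small singular value. Let $\beta_1=m^{-1/2}$, $L_1=0$, $L_{s+1}=m(2L_s+3)$, and $\beta_s=N^{-L_s}$ for $2\le s\le m$. *Claim: with probability at least $1-Ce^{-N}$, every unit $u$ with $\|Bu\|\le\beta_m$ satisfies $\sigma_m(U)\ge\beta_m$.*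

If $m=1$, then $\sigma_1(U)=1=\beta_1$. Let $m\ge2$, $\|u\|=1$, $\|Bu\|\le\beta_m$ and $\sigma_m(U)<\beta_m$. Since $\sum_k\sigma_k(U)^2=1$, $\sigma_1(U)\ge\beta_1$. Let $s\in\{1,\dots,m-1\}$ be minimal with $\sigma_{s+1}(U)<\beta_{s+1}$; then $\sigma_s(U)\ge\beta_s$. The rank-$s$ truncation $U'$ of the singular value decomposition lies in
$$\mathcal U_s=\{U:\operatorname{rank}U=s,\ \|U\|_{HS}\le1,\ \sigma_s(U)\ge\beta_s\},\qquad\text{and}\quad\|U-U'\|_{HS}\le\sqrt m\,\beta_{s+1}.$$
Each element of $\mathcal U_s$ is $VQ$ with $V\in M_{m\times s}$, $\|V\|_{HS}\le1$, and $Q\in M_{s\times N}$, $QQ^*=1_s$ (put the singular values into $V$). Since $\|VQ-\tilde V\tilde Q\|_{HS}\le\|V-\tilde V\|_{HS}+\|Q-\tilde Q\|_{HS}$ and the pairs $(V,Q)$ lie in a ball of radius $\sqrt{1+s}$ in real dimension $2s(N+m)$, the net bound of Section 3, applied to the pairs with $VQ\in\mathcal U_s$, gives a $\beta_{s+1}$-net $\mathcal N_s\subset\mathcal U_s$ of size at most $(C/\beta_{s+1})^{2s(N+m)}$. So some $U''\in\mathcal N_s$ satisfies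
$$\|BU''\|\le\beta_m+C_1(\sqrt m+1)\beta_{s+1}\le C_2\beta_{s+1},$$
as the $L_s$ increase.

Fix $U''\in\mathcal N_s$. Column $r$ of $\tau\sum_ia_iU''G_i^T$ involves only row $r$ of the $G_i$. So the $N$ columns are independent complex Gaussian vectors in $\mathbb C^m$ with covariance
$$\frac{\tau^2}N\eta(U''U''^*)\ge\frac{\tau^2\beta_s^2}N\eta(P),$$
where $P$ is the range projection of $U''U''^*$, of rank $s$. By (6), $\eta(P)$ has an $(s+1)$-dimensional spectral subspace on which it is at least $c_0$. Compressing every column to it gives a Gaussian vector in $\mathbb C^{(s+1)N}$, with some mean coming from the $S_i$, and covariance at least $\tau^2\beta_s^2c_0/N$. By (5), $\tau^2\ge2N^{-1/4}$ and a union bound over $\mathcal N_s$, the probability that some $U''\in\mathcal N_s$ has $\|BU''\|\le C_2\beta_{s+1}$ is at most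
$$\Big(\frac C{\beta_{s+1}}\Big)^{2s(N+m)}\Big(\frac{CN^{5/4}\beta_{s+1}^2}{\beta_s^2}\Big)^{(s+1)N}\le C^NN^{\mathcal E},$$
$$\mathcal E=-2NL_{s+1}+2smL_{s+1}+(s+1)N\big(\tfrac54+2L_s\big)\le-(N-2m^2)L_{s+1},$$
because $(s+1)(\frac54+2L_s)\le m(2L_s+3)=L_{s+1}$. As $L_{s+1}\ge3m$, this is at most $e^{-N}$ for $N$ large. Sum over $s$.

This is where indecomposability enters. The net costs about $2sN$ powers of $1/\beta_{s+1}$, and the small ball estimate gains $2(s+1)N$. With rank $s$ in place of $s+1$ the two would balance and the estimate would give nothing.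

**Step 2 (well-spread $U$).** Now we treat vectors whose $U$ has full rank in a quantitative sense. Let $t=N^{-K}$ with $K\ge L_m$, so $t\le\beta_m$. If $s_{\min}(B)\le t$, Step 1 provides, off an event of probability $Ce^{-N}$, a unit $u$ with $\|Bu\|\le t$ and $\sigma_m(U)\ge\beta_m$. By Cauchy–Binet $\sum_{|S|=m}|\det U_S|^2=\det UU^*\ge\beta_m^{2m}$, where $U_S\in M_m$ consists of the columns in $S\subset\{1,\dots,N\}$. There are at most $N^m$ sets $S$, so some $S$ has $|\det U_S|\ge\omega:=\beta_m^mN^{-m/2}$. As $\|U_S\|_{HS}\le1$, no singular value of $U_S$ exceeds $1$, so $\sigma_{\min}(U_S)\ge\omega$ and $\|U_S\|_{HS}\ge\omega$.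

*Projecting away the other columns.* Fix $S$. The restriction of $B$ to $\mathbb C^m\otimes\mathrm{span}(e_p:p\notin S)$ depends only on the columns $p\notin S$ of the $S_i,G_i$, and has rank at most $m(N-m)$. Let $\Pi$ be a projection of rank $m^2$ onto a space orthogonal to its range, chosen measurably from these columns: run Gram–Schmidt through the columns of this restriction and then through the standard basis, discard zero vectors, and keep the last $m^2$ vectors. With $B_S$ the restriction of $B$ to $\mathbb C^m\otimes\mathrm{span}(e_p:p\in S)$ we have $\|\Pi B_Su_S\|=\|\Pi Bu\|\le t$. So $\hat u=u_S/\|u_S\|$ satisfies $\|\Pi B_S\hat u\|\le t/\omega$, and it lies in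
$$\mathcal V=\{v\in\mathbb C^{m^2}=M_m:\|v\|_{HS}=1,\ \sigma_{\min}(v)\ge\omega\}.$$

*A net modulo phases.* Let $k_0=m^2$ and $\varepsilon=t/\omega$, which is at most $1$ for $K$ large. Every $v\in\mathcal V$ has, after multiplication by a phase, a coordinate $v_k\ge k_0^{-1/2}$; let $\mathcal V_k$ be the set of such $v$. On $\mathcal V_k$ we have $v_k=\sqrt{1-|r|^2}$, where $r\in\mathbb C^{k_0-1}$ collects the other coordinates and $|r|^2\le1-1/k_0$. This function of $r$ is $\sqrt{k_0}$-Lipschitz on that ball, as its gradient has length $|r|/\sqrt{1-|r|^2}$. An $\varepsilon/(1+\sqrt{k_0})$-net of the set of occurring $r$, taken inside this set, lifts to an $\varepsilon$-net of $\mathcal V_k$ inside $\mathcal V_k$. Altogether there is $\mathcal N\subset\mathcal V$ with $|\mathcal N|\le C\varepsilon^{-2(m^2-1)}\le Ct^{-2(m^2-1)}$ such that each $v\in\mathcal V$ is within $\varepsilon$ of a phase multiple of an element of $\mathcal N$. (For $m=1$, $\mathcal N=\{1\}$.) So some $\hat v\in\mathcal N$ satisfies $\|\Pi B_S\hat v\|\le(1+C_1)t/\omega$.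

*Small ball estimate.* Condition on the $S_i$ and on the columns of the $G_i$ outside $S$; this fixes $\Pi$. The columns of $G_i$ in $S$ are still independent Gaussian, which is exactly what failed in Section 6. With $\hat V\in M_m$ the matrix of $\hat v$, the vector $B_S\hat v\in\mathbb C^{mN}$ is complex Gaussian with covariance
$$\frac{\tau^2}N\eta(\hat V\hat V^*)\otimes1_N\ge\frac{\tau^2\omega^2}N,$$
using $\hat V\hat V^*\ge\omega^2$ and $\eta(1)=1$. Apply (5) to its compression by $\Pi$, in dimension $m^2$, and a union bound over $S$ and $\mathcal N$. The probability is at most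
$$N^m\cdot Ct^{-2(m^2-1)}\Big(\frac{CN^{5/4}t^2}{\omega^4}\Big)^{m^2}\le CN^{C'}t^2,$$
with $C'$ depending only on $m$, since $\omega^{-1}\le N^{mL_m+m/2}$. The factor $t^2$ survives because the phase was removed from the net. Choosing $K$ with $2K-C'\ge p$, $K\ge L_m$ and $K\ge mL_m+\frac m2$ finishes the proof. $\square$

**Corollary 5.** For every $p$ and all $\rho\in[N^{-1/8},1]$, with probability at least $1-C_pN^{-p}$,
$$\log|\det B(i\rho)|\ge D\Big(\frac12\log(1+\rho^2)-\frac12-C_pN^{-1/8}\log N\Big).$$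

*Proof.* Use (11) with $\delta=N^{-1/4}$ and split the sum at $\kappa=N^{-1/8}$. Terms with $s_j\ge\kappa$ are at most $\delta^2/\kappa^2=N^{-1/4}$ each. By Corollary 3 there are at most $C\kappa D$ others, and by Lemma 4 each is at most $\log(1+N^{2K})\le C_p\log N$. The bound for $F_\delta(i\rho)$ is in Corollary 3. $\square$

## 8. From $i\rho$ to the real axis: Jensen and Harnack

Let $\rho=N^{-1/8}$ and $q(z)=\det B(z)$, a polynomial in $z$. Fix $p$ and consider two events:

* (a) $\log|q(z)|\le M:=D(-\frac12+C_3N^{-1/4})$ for all $|z-i\rho|\le8\rho$;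
* (b) $\log|q(i\rho)|\ge D(-\frac12-C_pN^{-1/8}\log N)$.

**Step 1 (both events are likely).** Event (b) has probability at least $1-C_pN^{-p}$ by Corollary 5. For (a), by the maximum principle only the circle $|z-i\rho|=8\rho$ matters, and there $|z|\le9\rho\le1$ for large $N$. On it $\log|q|\le F_\delta$ with $\delta=N^{-1/4}$, and $\frac12\log(1+|z|^2)\le\frac{81}2\rho^2=\frac{81}2N^{-1/4}$. By Corollary 3 the bound $F_\delta(z)\le D(-\frac12+CN^{-1/4})$ holds simultaneously at $N^3$ equally spaced points of the circle, except with probability at most $CN^3e^{-cN}$. Between points, Weyl's inequality gives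
$$|F_\delta(z)-F_\delta(z')|\le\frac D{2\delta}\|B(z)-B(z')\|\le CDN^{1/4}|z-z'|$$
if all $\|Y_i\|\le C_0$. The spacing is at most $CN^{-3}$, so the extra error is negligible. Hence (a) has probability at least $1-C_pN^{-p}$ for suitable $C_3$.

**Step 2 (few zeros near $i\rho$).** From here on (a) and (b) are assumed and the argument is deterministic. Put $\zeta=(z-i\rho)/(8\rho)$ and $f(\zeta)=q(z)$. On $|\zeta|\le1$ we have $\log|f|\le M$, and $\log|f(0)|\ge M-\Theta$ with $\Theta:=C_pDN^{-1/8}\log N$. Let $\zeta_1,\dots,\zeta_k$ be the zeros of $f$ in $|\zeta|\le\frac12$ with multiplicity. Jensen's formula says that the sum of $\log(1/|\zeta|)$ over the zeros of $f$ in the unit disc equals the mean of $\log|f|$ on the unit circle minus $\log|f(0)|$, so it is at most $\Theta$. The zeros with $|\zeta_j|\le\frac12$ contribute at least $\log2$ each: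
$$k\log2\le\Theta.\tag{12}$$

**Step 3 (dividing out the zeros).** We isolate what the zeros do from what the rest does. Let $b_j(\zeta)=\frac{\zeta-\zeta_j}{1-\bar\zeta_j\zeta}$ and $h=f/\prod_jb_j$. On $|\zeta|=1$, $|h|=|f|\le e^M$, hence $|h|\le e^M$ on the disc. Also $|h(0)|\ge|f(0)|$ since $|b_j(0)|=|\zeta_j|\le1$, and $h$ has no zeros in $|\zeta|<\frac12$. So $M-\log|h|$ is harmonic and nonnegative there, with value at most $\Theta$ at $0$. By Harnack's inequality on the disc of radius $\frac12$ it is at most $\frac{1/2+1/4}{1/2-1/4}\Theta=3\Theta$ on $|\zeta|\le\frac14$.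

A real $\theta\in[-\rho,\rho]$ corresponds to $\zeta=(\theta-i\rho)/(8\rho)$, with $|\zeta|\le\sqrt2/8<\frac14$ and $\operatorname{Re}\zeta=x:=\theta/(8\rho)\in[-\frac18,\frac18]$. There $|1-\bar\zeta_j\zeta|\le2$, so $|b_j(\zeta)|\ge\frac12|\zeta-\zeta_j|\ge\frac12|x-x_j|$ with $x_j=\operatorname{Re}\zeta_j$. Therefore
$$\log|q(\theta)|\ge M-3\Theta-k\log2-\sum_{j\le k}\log\frac1{|x-x_j|}.\tag{13}$$

**Step 4 (most $\theta$ avoid the zeros).** Some $\theta$ may hit a zero, so we average. Let $\theta$ be uniform on $[-\rho,\rho]$, so $x$ is uniform on $[-\frac18,\frac18]$ with density $4$. If $k\ge1$, convexity of $\exp$ gives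
$$\mathbb E_\theta\exp\Big(\frac1{2k}\sum_j\log\frac1{|x-x_j|}\Big)\le\frac1k\sum_j\mathbb E_\theta|x-x_j|^{-1/2}\le4\int_{-1/8}^{1/8}|x|^{-1/2}dx=\frac{16}{\sqrt8}<6,$$
since the integral of $|x-x_j|^{-1/2}$ over an interval is largest when $x_j$ is its midpoint. By Markov's inequality, with $\theta$-probability at least $1-6N^{-p}$ the sum in (13) is at most $2kp\log N$. (If $k=0$ it is empty.) With (12), (13) and $M\ge-\frac D2$ we get $\log|q(\theta)|\ge-\frac D2-4\Theta-\frac{2p}{\log2}\Theta\log N$, that is,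
$$\log|q(\theta)|\ge D\Big(-\frac12-C_pN^{-1/8}(\log N)^2\Big).\tag{14}$$

## 9. Invertibility and almost sure convergence

**Lower bound in the reduced case.** Let $\theta$ be uniform on $[-\rho,\rho]$, $\rho=N^{-1/8}$, independent of $(X,Y)$. For each fixed real $\theta$, $\big((X_i+\theta Y_i)/\sqrt{1+\theta^2}\big)_i$ is a tuple of independent GUE matrices. So $\log|\det A_N|$ has the law of
$$\log|q(\theta)|-\frac D2\log(1+\theta^2)\ge\log|q(\theta)|-\frac D2N^{-1/4}.$$
By Section 8, (14) fails with probability at most $C_pN^{-p}$, hence $\mathbb P\big(\log\Delta(A_N)<-\frac12-C_pN^{-1/8}(\log N)^2\big)\le C_pN^{-p}$.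

**Upper bound in the reduced case.** $\log|\det A_N|$ has the law of $\log|\det B(0)|\le F_\delta(0)$, and by Corollary 3 this is at most $D(-\frac12+CN^{-1/4})$ with probability at least $1-Ce^{-cN}$.

This proves statement 2 in the reduced case for $N$ large, and enlarging $C_p$ covers all $N\ge2$. By (8) statement 2 holds in general, and $\mathrm{cap}(\eta)>0$ was shown in Section 4. With $p=2$ the probabilities are summable, so Borel–Cantelli, which needs no assumption on the joint law over $N$, gives $\Delta(A_N)\to\Delta_\infty$ almost surely.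

**Statement 1.** By statement 2 there is $N_0$ with $\mathbb P(\det A_N=0)<1$ for $N\ge N_0$. So $\det A_N$ is not the zero polynomial in the real Gaussian coordinates, and its zero set is Lebesgue-null. Thus $A_N$ is a.s. invertible for each $N\ge N_0$, hence a.s. for all $N\ge N_0$ at once. $\square$

From here on the reduction assumption is dropped: $\eta$ is any rank non-decreasing map, until Section 11.

## 10. Convergence of the expectation and of the moments

**Positive moments.** Since $\Delta(A_N)\le\|A_N\|\le\sum\|a_i\|\|X_i\|$, (4) gives $\sup_N\mathbb E\Delta(A_N)^r<\infty$ for all $r<\infty$. Hence the powers $\Delta(A_N)^s$, $s>0$, are uniformly integrable, and almost sure convergence gives $\mathbb E\Delta(A_N)^s\to\Delta_\infty^s$. The case $s=1$ completes the proof of the conjecture.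

**Negative moments.** Let $0<s<1$. We show that $\mathbb E\Delta(A_N)^{-s}$ is bounded for large $N$. Statement 2 says nothing about the size of $\Delta(A_N)^{-s}$ on its exceptional event, so something new is needed. It is rotation invariance of a pair of GUE tuples.

**Step 1 (a form in two variables).** Let $X,Y$ be independent GUE tuples, $\mathcal P(X)=\det\sum a_i\otimes X_i$, and $N\ge N_0$. Almost surely $\mathcal P(X)\ne0$, so $\mathcal P(X\cos\phi+Y\sin\phi)$ is a nonzero form of degree $D$ in $(\cos\phi,\sin\phi)$ and factors as $\gamma\prod_{j\le D}(\alpha_j\cos\phi+\beta_j\sin\phi)$ with $|\alpha_j|^2+|\beta_j|^2=1$. Taking $\phi=0$ and $\phi=\frac\pi2$ gives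
$$|\gamma|\ge\max(|\mathcal P(X)|,|\mathcal P(Y)|).$$
Write $(\alpha_j,\beta_j)=\mathbf u+i\mathbf v$ with $\mathbf u,\mathbf v$ real; one of them has norm at least $2^{-1/2}$. The real or the imaginary part of $\alpha_j\cos\phi+\beta_j\sin\phi$ then shows that $|\alpha_j\cos\phi+\beta_j\sin\phi|\ge2^{-1/2}|\cos(\phi-\phi_j)|$ for some $\phi_j$.

**Step 2 (averaging over the angle).** Let $\phi$ be uniform on $[0,2\pi]$ and $V_\phi=|\mathcal P(X\cos\phi+Y\sin\phi)|^{-s/D}$. By the AM–GM inequality
$$\mathbb E_\phi V_\phi\le|\gamma|^{-s/D}\,\frac1D\sum_j2^{s/2}\,\mathbb E_\phi|\cos(\phi-\phi_j)|^{-s}\le C_s|\gamma|^{-s/D},\qquad C_s=\max\big(1,2^{s/2}\,\mathbb E|\cos\phi|^{-s}\big),$$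
and $C_s<\infty$ because $s<1$. With $V=|\mathcal P(X)|^{-s/D}$, $V'=|\mathcal P(Y)|^{-s/D}$ and $T>0$,
$$\mathbb E_\phi\min(V_\phi,T)\le\min(C_s|\gamma|^{-s/D},T)\le C_s\min(V,V',T).$$

**Step 3 (a self-improving inequality).** For each $\phi$ the tuple $X\cos\phi+Y\sin\phi$ has the law of $X$, and $V,V'$ are i.i.d. with the law of $\Delta(A_N)^{-s}$. Taking expectations,
$$\mathbb E\min(V,T)\le C_s\,\mathbb E\min(V,V',T)=C_s\int_0^T\mathbb P(V>x)^2dx.$$
Let $x_0=(\Delta_\infty/2)^{-s}$. Then $V>x_0$ means $\Delta(A_N)<\Delta_\infty/2$, and statement 2 with $p=1$ gives $\mathbb P(V>x_0)\le C/N$. For $x>x_0$ use $\mathbb P(V>x)^2\le\frac CN\mathbb P(V>x)$: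
$$\mathbb E\min(V,T)\le C_s\Big(x_0+\frac CN\mathbb E\min(V,T)\Big).$$
The truncated expectation is finite, so for $N$ large $\mathbb E\min(V,T)\le2C_sx_0$. Let $T\to\infty$: $\sup_{N\ge N_1}\mathbb E\Delta(A_N)^{-s}<\infty$ for each $s<1$, with $N_1$ depending on $s$.

**Conclusion of statement 3.** Applying this with some $s'\in(s,1)$ shows that $\Delta(A_N)^{-s}$, $0<s<1$, is uniformly integrable for $N$ large. So is $|\log\Delta(A_N)|^p$, because $|\log x|^{2p}\le C_p(x+x^{-1/2})$. Together with almost sure convergence this gives $\mathbb E\Delta(A_N)^{s}\to\Delta_\infty^{s}$ for $-1<s<0$ (the case $s=0$ is trivial) and convergence of $\log\Delta(A_N)$ in every $L^p$. For finitely many small $N$ these moments may be infinite, as in Example 4 at $N=1$; this does not affect the limits. $\square$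

## 11. Maps that decrease rank, and Ginibre matrices

**Statement 4.** Suppose $\operatorname{rank}\eta(b)<\operatorname{rank}b$ for some $b\ge0$. Let $U=\operatorname{ran}b$ and $V=\operatorname{ran}\eta(b)=\sum_ia_iU$, so $\dim V<\dim U$. Then $A_N(U\otimes\mathbb C^N)\subset V\otimes\mathbb C^N$, which has smaller dimension, so $A_N$ is singular in every realization. For the capacity take $b_\varepsilon=P_U+\varepsilon P_{U^\perp}$, $0<\varepsilon\le1$. Here $\eta(P_U)$ has rank $\dim V$ by (1), so $\eta(b_\varepsilon)=\eta(P_U)+\varepsilon\eta(P_{U^\perp})$ has at least $m-\dim V$ eigenvalues of size $O(\varepsilon)$ and the others are bounded. As $\det b_\varepsilon=\varepsilon^{m-\dim U}$,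
$$\frac{\det\eta(b_\varepsilon)}{\det b_\varepsilon}\le C\varepsilon^{(m-\dim V)-(m-\dim U)}=C\varepsilon^{\dim U-\dim V}\to0,$$
so $\mathrm{cap}(\eta)=0$. In this case $\Delta(A_N)=0=\mathrm{cap}(\eta)^{1/2m}e^{-1/2}$ for every $N$. Combined with statements 1 and 2 this gives the limit for every tuple and the equivalence in statement 4. $\square$

**Statement 5.** As computed at the start of the proof of Lemma 4, the matrices $G_i=(X_i+iY_i)/\sqrt2$ are independent Ginibre matrices. In the reduced case of Section 4, $\sum a_i\otimes G_i=B(i)/\sqrt2$. Corollary 5 with $\rho=1$ bounds $\log|\det B(i)|$ from below, and $\log|\det B(i)|\le F_\delta(i)$ with Corollary 3 at $z=i$ bounds it from above. So with probability at least $1-C_pN^{-p}$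
$$\Big|\frac1D\log|\det B(i)|-\Big(\frac12\log2-\frac12\Big)\Big|\le C_pN^{-1/8}\log N.$$
The factor $2^{-1/2}$ contributes $-\frac12\log2$ to $\log\Delta$, which leaves $-\frac12$. No passage to the real axis is needed here. The identity (8) holds for arbitrary matrices in place of the $X_i$, so statement 2 follows for all rank non-decreasing $\eta$, after enlarging $C_p$ to cover small $N$. Statement 1 follows as in Section 9, since $\det\sum a_i\otimes G_i$ is a polynomial in the real Gaussian coordinates of the $G_i$. $\square$
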